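# The delta module, Euler operators, and a root at $-1/3$

## The delta module and maps $f^s\mapsto\delta$

Let $R=\mathbb C[y_1,\dots,y_m]$, let $\mathfrak m=(y_1,\dots,y_m)$, and let $D=D_m$ be the Weyl algebra, generated by $R$ and $\partial_1,\dots,\partial_m$. The object on which everything below turns is
$$\Delta=D/D\mathfrak m=\mathbb C[\partial_1,\dots,\partial_m]\,\delta ,$$
where $\delta$ is the class of $1$. It is the algebraic version of the delta function at the origin: $y_i\delta=0$ for all $i$, and the derivatives $\partial^\beta\delta$ form a $\mathbb C$-basis. From $[y_i,\partial_i]=-1$ we get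
$$y_i\,\partial^\beta\delta=-\beta_i\,\partial^{\beta-e_i}\delta . \tag{1}$$
So the elements of $\Delta$ killed by $\mathfrak m$ are exactly the multiples of $\delta$. If $e=\sum a_j\partial_j$ is a polynomial vector field with all $a_j\in\mathfrak m$, then $a_j\partial_j=\partial_ja_j-\partial_j(a_j)$ and $a_j\delta=0$, hence
$$e\,\delta=-(\operatorname{div}e)(0)\,\delta,\qquad \operatorname{div}e=\sum_j\partial_j(a_j). \tag{2}$$
In particular, for $E=\sum_jw_jy_j\partial_j$ with weights $w_j$ and $|w|=\sum_jw_j$,
$$E\,\delta=-|w|\,\delta . \tag{3}$$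

What is $\Delta$ for? It detects roots of Bernstein–Sato polynomials. Recall that for a polynomial $f\ne0$ the symbol $f^s$ is the generator of the free module $R[1/f][s]f^s$, with $\partial_i(cf^s)=\bigl(\partial_i(c)+s\,c\,\partial_i(f)/f\bigr)f^s$ and $f^{s+1}=f\cdot f^s$. For non-constant $f$ the Bernstein–Sato polynomial $b_f(s)$ is the monic polynomial of least degree for which some $P(s)\in D[s]$ satisfies $P(s)f^{s+1}=b_f(s)f^s$.

**Proposition 1.** Let $f$ be quasi-homogeneous of weighted degree $1$ for positive weights $w_j$, so $Ef=f$. If every $P\in D$ with $Pf^s=0$ also satisfies $P\delta=0$, then $b_f(-|w|)=0$.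

**Proof.** By hypothesis $\pi:Df^s\to\Delta$, $Pf^s\mapsto P\delta$, is a well-defined $D$-linear map. Since $Ef=f$, we have $Ef^s=sf^s$, so $D[s]f^s=Df^s$, and by (3)
$$\pi(s\,Pf^s)=\pi(PEf^s)=PE\delta=-|w|\,\pi(Pf^s).$$
So $\pi$ turns $s$ into the number $-|w|$. As $f\in\mathfrak m$, we get $\pi(P(s)f^{s+1})=P(-|w|)\,f\delta=0$ for every $P(s)\in D[s]$. Now apply $\pi$ to $P(s)f^{s+1}=b_f(s)f^s$. The left side gives $0$ and the right side gives $b_f(-|w|)\delta$. Since $\delta\ne0$, the number $b_f(-|w|)$ is $0$. $\square$

Two small examples. For $f=y^a$ in one variable ($w=1/a$), no nonzero $P\in D_1$ kills $f^s$: the homogeneous parts of $P$ have the form $y^iq(\theta)$ or $\partial^iq(\theta)$ with $\theta=y\partial$, and these send $y^{as}$ to $q(as)y^{as+i}$ or to $q(as)\,as(as-1)\cdots(as-i+1)\,y^{as-i}$, which is nonzero if $q\neq 0$. So $\pi$ exists and $-1/a$ is a root. For $f=xy^2$ (weights $\frac13,\frac13$), the field $e=2x\partial_x-y\partial_y$ kills $f$, hence $f^s$, but $e\delta=-\delta$ by (2). There is no map $f^s\mapsto\delta$. Indeed $\partial_x\partial_y^2f^{s+1}=(s+1)(2s+2)(2s+1)f^s$,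 so $b_f$ divides $(s+1)^2(s+\frac12)$ and $-\frac23$ is not a root.

## Roots of $b_Q$ and degrees in the cohomology of Milnor fibers

Let $R_n=\mathbb C[x_1,\dots,x_n]$ and $Q\in R_n$ non-constant. The local Bernstein–Sato polynomial $b_{Q,p}$ at $p$ is defined like $b_Q$, with $P(s)$ allowed in the localization of $D_n[s]$ at the maximal ideal of $p$. It is known that $b_Q$ is the least common multiple of the $b_{Q,p}$ with $Q(p)=0$.

**Definition (locally quasi-homogeneous).** $Q$ is locally quasi-homogeneous if for every $p\in\{Q=0\}$ there are local analytic coordinates $(y_1,\dots,y_m,z_1,\dots,z_{n-m})$ centered at $p$ in which, up to a unit, the germ of $Q$ is $f(y_1,\dots,y_m)$. Here $f$ is a quasi-homogeneous polynomial with positive rational weights $w_1,\dots,w_m$, normalized to have weighted degree $1$, and $m=m_p$ is minimal among such presentations at $p$. These coordinates and weights are part of the given structure. We call $f$ the essential factor at $p$, and $E_p=\sum_jw_jy_j\partial_{y_j}$ the local Euler operator. So $E_pf=f$.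

For a hyperplane arrangement one takes linear coordinates and all $w_j=1/k_p$, where $k_p$ is the number of hyperplanes through $p$, counted with multiplicity if $Q$ has multiple factors. Then $f$ is the central essential arrangement they induce and $m_p$ is the codimension of their intersection.

**Definition (degrees, and what arises).** The Milnor fiber at $p$ is $F=F_p=f^{-1}(1)\subset\mathbb C^m$. Put $dy=dy_1\wedge\cdots\wedge dy_m$ and
$$\Omega=\iota_{E_p}(dy)=\sum_j(-1)^{j-1}w_jy_j\,dy_1\wedge\cdots\widehat{dy_j}\cdots\wedge dy_m .$$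
For $d\in\mathbb Q_{\ge0}$ let $W_d\subseteq H^{m-1}_{\mathrm{DR}}(F,\mathbb C)$ be the span of the classes of $g\,\Omega|_F$ with $g$ quasi-homogeneous of weighted degree $\le d$, and $W_{<d}=\bigcup_{d'<d}W_{d'}$. The number $d$ is a degree of the top cohomology at $p$ if $W_d\ne W_{<d}$. A number $\alpha\in\mathbb Q$ arises (through the action of the Euler operator) at $p$ if $\alpha=-(d+|w|)$ for such a degree $d$.

We write $[g\Omega]$ for the class of $g\Omega|_F$. Note that $g\,dy$ has $E_p$-eigenvalue $d+|w|$ when $g$ has degree $d$. For an arrangement, where $g$ has ordinary degree $i$ and $d=i/k$, the numbers that can arise are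
$$\alpha=-\frac{i+m}{k},\qquad i\in\mathbb Z_{\ge0}. \tag{4}$$

Two facts are used constantly. Contracting $df\wedge dy=0$ with $E=E_p$ gives
$$df\wedge\Omega=f\,dy . \tag{5}$$
Since $Ef=f$, we have $df\ne0$ on $F$. So $F$ is a smooth affine variety, and its de Rham cohomology is computed by regular algebraic forms (Grothendieck). By (5), $\Omega|_F$ vanishes nowhere, so every regular top form on $F$ is $g\,\Omega|_F$ for some polynomial $g$.

The problem, from Uli Walther, "Bernstein-Sato polynomial versus cohomology of the Milnor fiber for generic arrangements", arXiv:math/0204080 (2002), is this: for a locally quasi-homogeneous $Q$, does every root of $b_Q$ arise at some point of $\{Q=0\}$? The answer is known to be affirmative for isolated quasi-homogeneous singularities and for generic central hyperplane arrangements.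

## Smooth points, powers, and three lines

**One essential variable.** If $m=1$, then after scaling $f=y^a$, $w=1/a$, and $F$ is the set of $a$-th roots of unity. At a smooth point of a reduced $Q$ we have $a=1$ and $F$ is one point. Here $\Omega=y/a$, and $H^0(F)$ is the space of functions on $a$ points. The functions $y^i\Omega$, $0\le i<a$, are proportional to $y,y^2,\dots,y^a$ and form a basis (Vandermonde). Larger $i$ adds nothing. So the degrees are $i/a$ with $0\le i<a$, and exactly $-\frac1a,-\frac2a,\dots,-1$ arise.

On the other side, $b_{y^a}(s)=\prod_{l=1}^a(s+\frac la)$. First, $\partial^ay^{a(s+1)}=\prod_{l=1}^a(as+l)\,y^{as}$. Conversely, let $P(s)y^{a(s+1)}=b(s)y^{as}$. Only the part of $P$ lowering degree by $a$ matters, and it is a combination of operators $y^i\partial^{i+a}=q(\theta)\partial^a=\partial^aq(\theta-a)$. So that part is $\partial^aq(\theta,s)$, and $b(s)=\prod_{l=1}^a(as+l)\,q(as+a,s)$ is divisible by the claimed product. Roots and arising numbers agree.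

**Three lines in the plane.** Let $f=y_1y_2(y_1-y_2)$, $m=2$, $k=3$, and $f_i=\partial_if$. For a polynomial $a$ put $J(f,a)=f_1\,\partial_2a-f_2\,\partial_1a$, so $df\wedge da=J(f,a)\,dy$. By (5), $df\wedge(da-J(f,a)\Omega)=0$ at points of $F$, and as $df\ne0$ there, $da|_F=J(f,a)\,\Omega|_F$. Take $a=y_1b_2-y_2b_1$ with $b_1,b_2$ homogeneous of degree $j$. Using $y_1\partial_1b_i+y_2\partial_2b_i=jb_i$ and $y_1f_1+y_2f_2=3f$,
$$J(f,a)=f_1\bigl(y_1\operatorname{div}b-(j+1)b_1\bigr)+f_2\bigl(y_2\operatorname{div}b-(j+1)b_2\bigr)=3f\operatorname{div}b-(j+1)(b_1f_1+b_2f_2),$$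
with $\operatorname{div}b=\partial_1b_1+\partial_2b_2$. Hence $(j+1)[(b_1f_1+b_2f_2)\Omega]=3[\operatorname{div}(b)\,\Omega]$. A class $[g\Omega]$ with $g\in(f_1,f_2)$ of degree $i$ drops to degree $i-3$, or to $0$.

The partials $f_1,f_2$ vanish together only at $0$: by Euler's relation a common zero lies on $f=0$, which is smooth off $0$. So $R/(f_1,f_2)$ has Hilbert series $(1+t)^2$, and $H^1(F)$ is spanned by $[\Omega],[y_1\Omega],[y_2\Omega],[h\Omega]$ with $h$ a quadric. The closure $y_1y_2(y_1-y_2)=t^3$ of $F$ is a smooth plane cubic, of genus $1$, and $F$ is this cubic minus three points. So $\dim H^1(F)=4$ and the four classes are a basis. The degrees are $i=0,1,2$, and $-\frac23,-1,-\frac43$ arise.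

In Walther's example $Q=xyz(x+y)(x+z)$, a point $P\ne0$ on $x=y=0$ has such an essential factor, and $b_{Q,P}(s)=(s+\frac23)(s+1)^2(s+\frac43)$. At the origin ($m=3$, $k=5$) the top cohomology has degrees at most $4$. It yields $-\frac35,\dots,-\frac75$, but not $-\frac23$ or $-\frac43$. This is why the question allows all points of $\{Q=0\}$.

## Statements: a counterexample and the inclusions that survive

A central arrangement is reduced if its linear forms are pairwise non-proportional. It is free if its logarithmic vector fields (the $\eta$ with $\eta(\ell)\in(\ell)$ for each of its linear forms $\ell$) form a free $R$-module. For example, the logarithmic fields of $xy$ are $Rx\partial_x\oplus Ry\partial_y$.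

**Theorem A.** Let
$$Q=x\,y\,w\,(x-y)(x-w)(y^7-z^7)\in\mathbb C[x,y,z,w],$$
a reduced, free, central arrangement of $12$ planes in $\mathbb C^4$. Then $b_Q(-\frac13)=0$, but $-\frac13$ does not arise through the Euler operator at any point of $\{Q=0\}$. If multiplicities are allowed, the same holds for $Q_3=x\,w\,(x-w)(x-y)\,y^5\in\mathbb C[x,y,w]$.

**Theorem B.** Let $Q$ be any locally quasi-homogeneous polynomial, $\mathcal R$ the set of roots of $b_Q$, and $\mathcal A$ the set of numbers that arise. Then
$$\mathcal A\subseteq\mathcal R\subseteq\mathcal A+\mathbb Z_{\ge0}.$$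
More precisely: (a) if $\alpha$ arises at $p$, then $b_{Q,p}(\alpha)=0$; (b) a root $\alpha$ such that no $\alpha-i$ with $i\ge1$ is a root always arises; (c) if $m_p\le2$ for all $p$ (in particular if $n\le2$), then $\mathcal A=\mathcal R$.

So the answer is "yes" for $n\le2$ and "no" for every $n\ge3$; it is "no" for reduced free arrangements for every $n\ge4$. For larger $n$ one adds dummy variables to $Q$ or $Q_3$: this changes neither the essential factors nor, by (F2) below, the $b$-functions, and freeness persists because the derivations in the new variables are added to a basis. Nothing is claimed about reduced $Q$ with $n=3$.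

## Vector fields that kill $f$, and their divergence

Proposition 1 gives candidate roots $-|w|$. The number $-|w|$ arises with $d=0$ exactly when $[\Omega]\ne0$. What makes $[\Omega]$ vanish?

**Lemma 2 (exactness principle).** Let $f$ and $E$ be as in Proposition 1 and $F=f^{-1}(1)$. Let $e$ be an algebraic vector field, regular near $F$, with $ef=0$, $[e,E]=0$ and $\operatorname{div}e=c\in\mathbb C^*$. Then $[\Omega]=0$.

**Proof.** The Lie derivative satisfies $L_e\iota_E=\iota_EL_e+\iota_{[e,E]}$ and $L_e(dy)=c\,dy$, so $L_e\Omega=c\,\Omega$. As $ef=0$, the field $e$ is tangent to $F$. On $F$ the form $\Omega|_F$ has top degree, so $d(\Omega|_F)=0$. Cartan's formula $L_e=d\iota_e+\iota_ed$ then gives $c\,\Omega|_F=d(\iota_e\Omega|_F)$. $\square$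

Here is the first thing one would try. Suppose $e$ is a polynomial field of weight $0$, that is $[e,E]=0$, with $ef=0$. Its $j$-th coefficient is quasi-homogeneous of degree $w_j$, so it lies in $\mathfrak m$, and $c=\operatorname{div}e$ has degree $0$, so it is a constant. If $c\ne0$, then $e$ obstructs both sides: $ef^s=0$ while $e\delta=-c\,\delta\ne0$, so Proposition 1 does not apply, and $[\Omega]=0$ by Lemma 2. For $xy^2$ the field $2x\partial_x-y\partial_y$, with $c=1$, shows both effects, and $-\frac23$ is neither a root nor arises at $0$. One may hope that the map $f^s\mapsto\delta$ and the class $[\Omega]$ always live and die together.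

The hope breaks at one precise point. In Lemma 2 the field $e$ needs to be regular only near $F$, where $f$ and all its factors are invertible, so its coefficients may have poles along $\{f=0\}$. The module $\Delta$ tests only polynomial operators. So we look for an arrangement such that

* all polynomial operators killing $f^s$ are generated by fields with coefficients in $\mathfrak m^2$, which kill $\delta$ by (2);
* some rational field of degree $0$, with poles along $\{f=0\}$, kills $f$ and has nonzero constant divergence.

For the first item we must know the whole annihilator of $f^s$ in $D$. Freeness makes that possible.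

## The annihilator of $f^s$ for a free arrangement

Let $f=\prod_H\ell_H^{a_H}$ ($a_H\ge1$) be a central arrangement in $\mathbb C^n$ of degree $k$ with distinct hyperplanes $H$, and let $\phi=\prod_H\ell_H$. In this section $R=R_n$, $D=D_n$, $E_0=\sum x_j\partial_j$ and $E=E_0/k$, so $Ef=f$. Suppose $\theta_1=E_0,\theta_2,\dots,\theta_n$ are logarithmic and the determinant of their coefficient matrix is $c\,\phi$ with $c\in\mathbb C^*$. Put
$$h_i=\frac{\theta_i(f)}f=\sum_Ha_H\frac{\theta_i(\ell_H)}{\ell_H}\in R,\qquad \delta_i=\theta_i-h_iE\quad(i\ge2),$$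
so $\delta_if=0$ and hence $\delta_if^s=0$.

**Lemma 3.** $\mathrm{Ann}_Df^s=\sum_{i\ge2}D\delta_i$.

For $f=xy$ one can take $\theta_2=x\partial_x$. Then $\delta_2=\frac12(x\partial_x-y\partial_y)$ generates the annihilator.

**Step 1: all logarithmic fields come from the $\theta_i$.** Let $\eta$ be logarithmic. By Cramer's rule, $c\phi\,\eta=\sum_jd_j\theta_j$, where $d_j$ is the determinant with $\theta_j$ replaced by $\eta$. Fix $H$ and take $\ell_H$ as a linear coordinate; this changes $d_j$ by a constant factor. The column belonging to $\ell_H$ consists of elements $\theta_i(\ell_H)$ and $\eta(\ell_H)$, all in $(\ell_H)$. So $\ell_H\mid d_j$ for every $H$, hence $\phi\mid d_j$, and $\eta\in\sum R\theta_j$. Since the determinant is nonzero, the $\theta_j$ form a basis, so the arrangement is free.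

If moreover $\eta f=0$, rewrite $\eta=bE+\sum_{i\ge2}b_i\delta_i$ using $\theta_i=\delta_i+h_iE$. Applying both sides to $f$ gives $bf=0$, so $b=0$ and $\eta\in\sum R\delta_i$.

**Step 2: the rank of the $\delta_i$ at each point.** The dimension count in Step 3 needs these ranks. If $f(p)\ne0$, the $\theta_j$ are independent at $p$, so $E,\delta_2,\dots,\delta_n$ are independent at $p$ too, and the $\delta_i$ have rank $n-1$.

Let $f(p)=0$, and let $X$ be the intersection of the hyperplanes through $p$. We claim that the rank at $p$ is at least $\dim X$. Let $g=\prod_{H\not\ni p}\ell_H$, and let $y_1,\dots,y_m$ be linear coordinates cutting out $X$, completed to linear coordinates of $\mathbb C^n$. For a direction $v$ of $X$ put $\eta_v=g\partial_v$ and $E'=g\sum_jy_j\partial_{y_j}$. Both are logarithmic: on $\ell_H$ with $H\ni p$, which is a linear form in the $y_j$, they give $0$ and $g\ell_H$; on the other $\ell_H$ they give multiples of $g$. Let $a=\eta_vf/f$ and $c'=E'f/f$. Then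
$$c'=g\sum_{H\ni p}a_H+\sum_{H\not\ni p}a_H\frac g{\ell_H}\sum_jy_j\,\partial_{y_j}(\ell_H),$$
and since $y_j(p)=0$, $c'(p)=g(p)\sum_{H\ni p}a_H\ne0$. The field $c'\eta_v-aE'$ kills $f$, so by Step 1 it lies in $\sum R\delta_i$. As $E'$ vanishes at $p$, its value there is $c'(p)g(p)v$, a nonzero multiple of $v$. So the values of the $\delta_i$ at $p$ span at least the directions of $X$.

**Step 3: the symbols generate a prime ideal, equal to the ideal of relations among the $\partial_if$.** Let $A=R[\xi_1,\dots,\xi_n]$, let $\sigma_i$ be the symbol of $\delta_i$, and $I=(\sigma_2,\dots,\sigma_n)$. Since $I$ has $n-1$ generators, every component of $V(I)\subset\mathbb C^{2n}$ has dimension at least $n+1$ (Krull). For a flat $X\ne\mathbb C^n$, the points whose hyperplanes intersect exactly in $X$ form a set of dimension $\dim X$. Over such a point the fiber of $V(I)$ is a linear space of dimension at most $n-\dim X$, by Step 2. So the part of $V(I)$ over these points has dimension at most $n$. There are finitely many flats, so every component of $V(I)$ meets $\{f\ne0\}$.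

Over $R_f=R[1/f]$ the fields $E,\delta_2,\dots,\delta_n$ form a basis of the derivations. Hence $A_f=R_f[e,\sigma_2,\dots,\sigma_n]$ with $e$ the symbol of $E$, and $A_f/I_f\cong R_f[e]$ is a domain of dimension $n+1$. So $V(I)$ is irreducible of dimension $n+1$, and $I$ is a complete intersection. Thus $A/I$ is Cohen–Macaulay, has no embedded primes, and its unique associated prime does not contain $f$. So $f$ is a nonzerodivisor on $A/I$, the map $A/I\to A_f/I_f$ is injective, and $I$ is prime.

Let $K$ be the kernel of $A\to R[T]$, $\xi_i\mapsto T\,\partial_if$. It is prime and $f\notin K$. Since $\sigma_i\mapsto T\,\delta_i(f)=0$, we have $I\subseteq K$. The induced map $A_f/I_f=R_f[e]\to R_f[T]$ sends $e$ to $T\,E(f)=fT$, so it is injective, and $I_f=K_f$. Two primes that do not contain $f$ and agree after inverting $f$ are equal, so $I=K$.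

**Step 4: from symbols to operators.** Let $Pf^s=0$ with $P$ of order $d$. We show $P\in\sum D\delta_i$ by induction on $d$. An operator of order $0$ is a polynomial, and kills $f^s$ only if it is $0$. For $d\ge1$, the coefficient of $s^d$ in $Pf^s$ is $f^{-d}\sigma_d(P)(\partial_1f,\dots,\partial_nf)$ times $f^s$, because $s^d$ appears only when each derivative hits a power of $f$. So $\sigma_d(P)\in K=I$. As the $\sigma_i$ are homogeneous of degree $1$ in $\xi$, we can write $\sigma_d(P)=\sum b_i\sigma_i$ with $b_i$ homogeneous of degree $d-1$ in $\xi$. Choose $B_i\in D$ of order at most $d-1$ whose symbol in degree $d-1$ is $b_i$. Then $P-\sum B_i\delta_i$ kills $f^s$ and has order less than $d$. $\square$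

**Proposition 4.** If in addition all coefficients of $\theta_2,\dots,\theta_n$ lie in $\mathfrak m^2$, then $b_f(-n/k)=0$.

**Proof.** Each $\theta_i(\ell_H)$ has only homogeneous components of degree at least $2$, each divisible by $\ell_H$. So $\theta_i(\ell_H)/\ell_H\in\mathfrak m$ and $h_i\in\mathfrak m$. Hence $\delta_i=\theta_i-h_iE$ has coefficients in $\mathfrak m^2$ and divergence in $\mathfrak m$, and (2) gives $\delta_i\cdot\delta=0$ in $\Delta$. By Lemma 3, every operator killing $f^s$ kills $\delta$. Proposition 1 with weights $1/k$, $|w|=n/k$, gives the claim. $\square$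

## Twelve planes: $-1/3$ is a root

For $Q=xyw(x-y)(x-w)(y^7-z^7)$ we have $n=4$, $k=12$. Take $E_0$ and
$$\theta_2=(x-y)(y\partial_y+z\partial_z),\qquad\theta_3=(z^7-y^7)\partial_z,\qquad\theta_4=w(w-x)\partial_w .$$
They are logarithmic. The field $\theta_2$ multiplies $y$ and each $z-\zeta y$ ($\zeta^7=1$) by $x-y$, multiplies $x-y$ by $-y$, and kills $x,w,x-w$. The field $\theta_3$ sends each $z-\zeta y$ to $z^7-y^7$, a multiple of it, and kills the other forms. The field $\theta_4$ multiplies $w$ by $w-x$ and $x-w$ by $w$, and kills the other forms. In the order $(\partial_x,\partial_y,\partial_z,\partial_w)$ the coefficient matrix is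
$$\begin{pmatrix}x&y&z&w\\0&(x-y)y&(x-y)z&0\\0&0&z^7-y^7&0\\0&0&0&w(w-x)\end{pmatrix},$$
with determinant $x\cdot(x-y)y\cdot(z^7-y^7)\cdot w(w-x)=Q$. So $Q$ is free by Step 1 of Lemma 3. The last three rows have entries in $\mathfrak m^2$, so Proposition 4 gives $b_Q(-\frac4{12})=b_Q(-\frac13)=0$.

For $Q_3=xw(x-w)(x-y)y^5$ we have $n=3$, $k=9$ and $\phi=xyw(x-y)(x-w)$. Take $E_0$, $(x-y)y\partial_y$ and $w(w-x)\partial_w$. The second field multiplies $y$ by $x-y$ and $x-y$ by $-y$, and kills the other forms; the third is as before. The determinant is $x\cdot(x-y)y\cdot w(w-x)=-\phi$ and the last two fields have coefficients in $\mathfrak m^2$. So $b_{Q_3}(-\frac39)=b_{Q_3}(-\frac13)=0$.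

## Twelve planes: $-1/3$ arises at no point

By (4), $-\frac13$ can arise at $p$ only if $k_p=3(i+m_p)$ for some integer $i\ge0$. In particular $3\mid k_p$ and $k_p\ge3m_p$. If $i=0$, then $-\frac13$ arises only if $d=0$ is a degree, that is, only if $W_0=\mathbb C[\Omega]\ne0$. So the plan is to list the points, discard most of them by arithmetic, and kill $[\Omega]$ with Lemma 2 at the rest.

**Step 1: the points off $L=\{y=z=0\}$.** The eight planes $y=0$ and $z=\zeta y$ ($\zeta^7=1$) contain $L$, and any two of them meet exactly in $L$. The other four are $x=0$, $w=0$, $x=w$, $x=y$. If $p\notin L$, at most one of the eight passes through $p$, so $k\le5$. From $3m\le k$ we get $m=1$. Then a single plane passes through $p$, so $k=1$, against $k\ge3$.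

**Step 2: the points of $L$ other than $0$.** Let $p=(x_0,0,0,w_0)$. All eight planes of the pencil pass through $p$. The planes $x=0$ and $x=y$ do so if and only if $x_0=0$, the plane $w=0$ if and only if $w_0=0$, and $x=w$ if and only if $x_0=w_0$. If $x_0=0\ne w_0$, then $k=10$. If $x_0\ne0$ and $w_0\notin\{0,x_0\}$, then $k=8$. In both cases $3\nmid k$.

If $x_0\ne0$ and $w_0\in\{0,x_0\}$, then $k=9$ and $m=3$, so $i=0$. Up to a constant factor the essential factor is $f=v\,q(y,z)$ with $q=y(y^7-z^7)$ of degree $8$, and $v=w$ or $v=x-w$. The field $e=y\partial_y+z\partial_z-8v\partial_v$ satisfies $ef=(8-8)f=0$, commutes with $E_p$, and has divergence $1+1-8=-6$. By Lemma 2, $[\Omega]=0$.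

**Step 3: the origin.** Here $k=12$, $m=4$, $i=0$, and $F\subset\{x\ne0\}$ because $Q=1$ on $F$. Now we use a field with a pole along $x=0$. Let
$$e'=(x-y)\Bigl(\partial_x+\frac wx\,\partial_w\Bigr),\qquad h=\frac{e'(Q)}Q,\qquad e=e'-hE .$$
We have $e'(x)=x-y$, $e'(w)=\frac{x-y}xw$, $e'(x-w)=\frac{x-y}x(x-w)$, $e'(x-y)=x-y$ and $e'(y)=e'(z)=0$. So each of the factors $x,w,x-w$ contributes $\frac{x-y}x$ to $h$, the factor $x-y$ contributes $1$, and the others contribute $0$:
$$h=3\,\frac{x-y}x+1 .$$
Then $eQ=hQ-hQ=0$. The coefficients of $e'$ are homogeneous of degree $1$ and $h$ is homogeneous of degree $0$. So $[e',E]=0$, $E(h)=0$ and $[hE,E]=-E(h)E=0$, which gives $[e,E]=0$. Finally $\operatorname{div}e'=1+\frac{x-y}x$ and $\operatorname{div}E=\frac4{12}$, so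
$$\operatorname{div}e=\operatorname{div}e'-E(h)-\tfrac4{12}h=1+\frac{x-y}x-\frac{x-y}x-\frac13=\frac23 .$$
By Lemma 2, $[\Omega]=0$. Hence $-\frac13$ arises nowhere on $\{Q=0\}$.

**Step 4: the arrangement $Q_3$.** Degrees are counted with multiplicity. Generic points of the planes have $m=1$ and $k=1$ or $k=5$, with $3\nmid k$. The ten pairs of distinct planes give six lines. The line $x=w=0$ lies on $x=0$, $w=0$, $x=w$ and has $k=3<3m$: the values there are at most $-\frac23$. The line $x=y=0$ lies on $x=0$, $x=y$ and the fivefold plane, so $k=7$. The lines $\{w=0,\ x=y\}$ and $\{x=y=w\}$ have $k=2$. None of these gives $-\frac13$. On $\{y=w=0\}$ and $\{y=0,\ x=w\}$, off the origin, the essential factor is $f=vy^5$ with $k=6$, $m=2$, so $i=0$. The field $y\partial_y-5v\partial_v$ kills $f$, commutes with $E_p$, and has divergence $-4$, so $[\Omega]=0$. At $0$ we have $k=9$, $m=3$, $i=0$. The field $e'$ of Step 3 still sends $y$ to $0$, so $h=3\frac{x-y}x+1$ again, and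
$$\operatorname{div}(e'-hE)=1+\frac{x-y}x-\frac39\,h=\frac23 .$$
The other hypotheses of Lemma 2 hold as in Step 3, so $[\Omega]=0$. This proves Theorem A. $\blacksquare$

## Local $b$-functions and the drop of $m_p$

We turn to Theorem B. Three standard facts reduce local questions to essential factors.

(F1) Algebraic and analytic local $b$-functions agree. Tensoring $D_p[s]Q^s/D_p[s]Q^{s+1}$ with $\mathcal O^{an}_p$ gives the analytic analogue by flatness, and by faithful flatness $b(s)$ kills the class of $Q^s$ in one module if and only if it does in the other.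

(F2) Local $b$-functions do not change under coordinate changes, units and dummy variables. For a unit $u$: if $Pf^{s+1}=bf^s$, then $(u^sPu^{-s-1})(uf)^{s+1}=b\,(uf)^s$, and $u^sPu^{-s-1}$ is again an operator polynomial in $s$, since $u^s\partial_iu^{-s}=\partial_i-s\,u^{-1}\partial_i(u)$. For dummy variables $z$: given $P$ in the variables $y,z$, write the derivatives $\partial_z$ on the right, drop the terms containing them (they kill $f^{s+1}$), and set $z=0$. The converse is clear.

(F3) If $f$ is quasi-homogeneous with positive weights on $\mathbb C^m$, then $b_f=b_{f,0}$. Choose a positive integer $N$ with all $Nw_j\in\mathbb Z$ and let $\tau\in\mathbb C^*$ act by $y_j\mapsto\tau^{Nw_j}y_j$, so $f$ gets multiplied by the constant $\tau^N$. By (F2), $b_{f,q}=b_{f,\tau q}$. An operator for $b_{f,0}$ has finitely many denominators, so $b_{f,q'}\mid b_{f,0}$ for $q'$ near $0$, and every $q$ can be moved near $0$. Now use that $b_f$ is the least common multiple of the $b_{f,q}$.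

Hence $b_{Q,p}=b_f$ for the essential factor $f$ at $p$.

**Lemma 5.** Let $f(y_1,\dots,y_m)$ be the essential factor at $p$ and let $0\ne q$ be near $0$ with $f(q)=0$. Then $m_{p'}\le m-1$ for the points $p'$ near $p$ with $y(p')=q$.

**Step 1: one more trivial direction at $p'$.** As $q\ne0$, we have $E(q)\ne0$. Straighten $E=\partial_\tau$ near $q$. Then $Ef=f$ gives $f=e^\tau f_0$ with $f_0$ depending on the other $m-1$ coordinates only. So the germs of fields $\eta$ at $p'$ with $\eta Q\in(Q)$ (a condition that does not change if $Q$ is multiplied by a unit) include $\partial_\tau$ and the $n-m$ fields $\partial_z$. Their values at $p'$ fill a space of dimension at least $n-m+1$. The function $f_0$ need not be quasi-homogeneous in these coordinates, so we are not done.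

**Step 2: a field that kills the essential factor at $p'$.** Let $f'(y'_1,\dots,y'_{m'})$ be the given factor at $p'$, with dummy coordinates $z'$ and $m'=m_{p'}$, and suppose $m'\ge m$. Since $n-m+1>n-m'$, some $\eta$ from Step 1 has its value at $p'$ outside the span of the $\partial_{z'}$. Drop its $\partial_{z'}$-part, which does not act on $f'$, and set $z'=0$. We get a field $\eta$ in $y'$ with $\eta f'=bf'$ and $\eta(0)\ne0$. Subtract $bE_{p'}$, which vanishes at $0$. Now $\eta f'=0$ and $\eta(0)\ne0$.

**Step 3: removing a variable.** Write $w_j$ for the weights of $y'_j$. The monomial field $y'^\gamma\partial_j$ has weight $\gamma\cdot w-w_j$. Each weight component of $\eta$ kills $f'$, and each is polynomial, since the weights are positive. Choose a component $\eta_0$ with $\eta_0(0)\ne0$, of weight $-\omega$ say. Its coefficient at $\partial_j$ is quasi-homogeneous of degree $w_j-\omega$: it is zero if $w_j<\omega$, constant if $w_j=\omega$, and vanishes at $0$ if $w_j>\omega$. After a linear change among the variables of weight $\omega$,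
$$\eta_0=\partial_1+\sum_{w_j>\omega}p_j\partial_j,\qquad p_j\text{ quasi-homogeneous of degree }w_j-\omega .$$
It lowers weighted degree by $\omega>0$, so it is locally nilpotent on polynomials, and $\eta_0(y'_1)=1$. For $j\ge2$ put
$$\tilde y_j=\sum_{l\ge0}\frac{(-y'_1)^l}{l!}\,\eta_0^l(y'_j).$$
Differentiating term by term, the sum telescopes and $\eta_0(\tilde y_j)=0$. Each $\tilde y_j$ is quasi-homogeneous of weight $w_j$. It equals $y'_j$ if $w_j\le\omega$; otherwise it is $y'_j$ plus a polynomial in variables of weight less than $w_j$. So $(y'_1,\tilde y_2,\dots,\tilde y_{m'})$ are polynomial quasi-homogeneous coordinates, with polynomial inverse, in which $\eta_0=\partial_{y'_1}$. As $\eta_0f'=0$, the factor $f'$ is a quasi-homogeneous polynomial of degree $1$ in $\tilde y_2,\dots,\tilde y_{m'}$ alone. (Here $m'\ge m\ge2$, since for $m=1$ there is no such $q$.) This contradicts the minimality of $m'$. $\square$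

## Degrees of cohomology are roots

From now on $f$ is quasi-homogeneous on $\mathbb C^m$ of degree $1$, as the essential factors are, $D=D_m$, $R=\mathbb C[y]$, $E=\sum w_jy_j\partial_j$, $M_\alpha=R[1/f]f^\alpha$ and $U=\{f\ne0\}$. For a left $D$-module $N$ put $H(N)=N/\sum_i\partial_iN$. If an operator is written as $P=\sum\partial^\beta a_\beta$ with $a_\beta\in R$, then $[Pu]=[a_0u]$ in $H(N)$. For example, $H(\Delta)=\mathbb C[\delta]$ is one-dimensional.

**Proof of Theorem B(a).** Let $d$ be a degree at $p$, and let $f$ be the essential factor. Then there is a $g$, quasi-homogeneous of degree exactly $d$, with $[g\Omega]\notin W_{<d}$. Put $\alpha=-(d+|w|)$ and suppose $b_f(\alpha)\ne0$. We show that $[g\Omega]$ then drops to lower degree.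

**Step 1: the functional equation modulo derivatives.** Specialize $P(s)f^{s+1}=b_f(s)f^s$ at $s=\alpha$ and multiply by $g$. Writing $gP(\alpha)=\sum\partial^\beta a_\beta$, we get
$$gf^\alpha-b_f(\alpha)^{-1}a_0f^{\alpha+1}\in\sum\nolimits_i\partial_iM_\alpha .$$

**Step 2: the right weight.** $M_\alpha$ is the direct sum of its $E$-eigenspaces, because $E(uf^{\alpha-j})=(\deg u+\alpha-j)uf^{\alpha-j}$ for quasi-homogeneous $u$, and $\partial_i$ lowers the eigenvalue by $w_i$. The element $gf^\alpha$ has eigenvalue $d+\alpha=-|w|$. Taking the components of this eigenvalue,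
$$gf^\alpha-b_f(\alpha)^{-1}af^{\alpha+1}=\sum_i\partial_iv_i ,$$
with $a$ quasi-homogeneous of degree $d-1$ ($a=0$ if $d<1$) and $v_i$ of eigenvalue $-|w|+w_i$.

**Step 3: translation into forms.** Let $\eta=\sum_i\iota_{\partial_i}(v_if^{-\alpha}dy)$. The coefficient $v_if^{-\alpha}$ has weight $-|w|+w_i-\alpha$ and $\iota_{\partial_i}dy$ has weight $|w|-w_i$, so $L_E\eta=-\alpha\eta$. With $u_i=v_if^{-\alpha}$ we have $\partial_i(u_if^\alpha)=\bigl(\partial_iu_i+\alpha u_i\,\partial_i(f)/f\bigr)f^\alpha$, and therefore
$$\bigl(g-b_f(\alpha)^{-1}af\bigr)dy=d\eta+\alpha\,\frac{df}f\wedge\eta .$$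

**Step 4: restriction to $F$.** Contract with $E$ and restrict to $F$, where $f=1$, $df|_F=0$ and $\iota_E(df/f)=1$. The left side becomes $(g-b_f(\alpha)^{-1}a)\Omega|_F$, and the right side becomes
$$(\iota_Ed\eta+\alpha\eta)|_F=(L_E\eta-d\iota_E\eta+\alpha\eta)|_F=-d(\iota_E\eta)|_F .$$
So $[g\Omega]=b_f(\alpha)^{-1}[a\Omega]\in W_{<d}$, a contradiction. Hence $b_{Q,p}(\alpha)=b_f(\alpha)=0$. $\square$

## From copies of $\Delta$ to the Milnor fiber

For the converse direction we recall Kashiwara's theorem: a finitely generated $D$-module supported at $0$ is isomorphic to some $\Delta^r$. By (1), a $D$-linear map $\Delta^a\to\Delta^b$ sends each generator $\delta$ into $\mathbb C^b\delta$, so it is a matrix over $\mathbb C$. Thus $\Delta^r\cong H(\Delta^r)\otimes\Delta$. The functor $H$ is exact on finitely generated modules supported at $0$, and their $D$-endomorphisms act faithfully on $H$.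

**Lemma 6.** Let $b_f(\alpha)=0$ and $b_{f,q}(\alpha)\ne0$ for all $q\ne0$ with $f(q)=0$. Put $L^0=D[s]f^s/D[s]f^{s+1}$ and $N=L^0/(s-\alpha)L^0$. Then $N\cong\Delta^r$ with $r>0$. Moreover $d=-\alpha-|w|$ is a rational number $\ge0$, and there is a quasi-homogeneous $h$ of degree $d$ with $[hf^s]\ne0$ in $H(N)$. In particular $\alpha$ is a negative rational number.

**Step 1: $N$ is $\Delta^r$ with $r>0$.** As $sf^s=Ef^s$, $N$ is finitely generated over $D$. It is nonzero: otherwise $s-\alpha$ is surjective on $L^0$, and writing $b_f=(s-\alpha)^\epsilon c(s)$ with $c(\alpha)\ne0$ we get $c(s)L^0=c(s)(s-\alpha)^\epsilon L^0=b_f(s)L^0=0$, against the minimality of $b_f$. Localize at $q\ne0$. If $f(q)\ne0$, then $f$ is a unit and $L^0_q=0$. If $f(q)=0$, then $N_q$ is killed by $s-\alpha$ and by $b_{f,q}(s)$, hence by the nonzero number $b_{f,q}(\alpha)$. So $N_q=0$ for $q\ne0$, and Kashiwara's theorem applies.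

**Step 2: the degree is forced.** $H(N)$ is spanned by classes $[hf^s]$ with $h$ quasi-homogeneous, because $[Pf^s]=[a_0f^s]$. From
$$\sum_i\partial_iw_iy_i\,hf^s=(E+|w|)hf^s=(\deg h+|w|+s)\,hf^s$$
and $s=\alpha$ on $N$ we get $(\deg h+|w|+\alpha)[hf^s]=0$. Since $H(N)=\mathbb C^r\ne0$, some $h$ has $[hf^s]\ne0$, and its degree is $-\alpha-|w|$. $\square$

What remains is to show $[h\Omega]\notin W_{<d}$. The natural attempt is to set $s=\alpha$ and work in $M_\alpha$, that is, to use the map
$$N\longrightarrow M_\alpha/Df^{\alpha+1},\qquad f^s\mapsto f^\alpha , \tag{6}$$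
and compare $M_\alpha$ with forms on $U$ and on $F$. The second comparison always works.

**Lemma 7.** Let $h$ be quasi-homogeneous of degree $d=-\alpha-|w|\ge0$. If $[h\Omega]\in W_{<d}$, then $[hf^\alpha]=0$ in $H(M_\alpha/Df^{\alpha+1})$.

**Step 1: a relation of one weight on $F$.** By assumption $h\Omega|_F=\sum_jg_j\Omega|_F+d\kappa_0$ with $g_j$ quasi-homogeneous of degree less than $d$ and $\kappa_0$ a regular form on $F$. Let $N_0$ be a positive integer with all $N_0w_j\in\mathbb Z$, and let $\mu_{N_0}$ act on $F$ by $y_j\mapsto\zeta^{N_0w_j}y_j$. A form of weight $\lambda$ restricts to a form on $F$ that transforms by $\zeta^{N_0\lambda}$. Take the isotypic component of the relation for the character of $h\Omega$, which has weight $d+|w|=-\alpha$. It keeps the $g_j$ with $\deg g_j=d-l_j$, $l_j\ge1$ an integer. Replacing $g_j$ by $g_jf^{l_j-1}$, which does not change it on $F$, and summing, we get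
$$(h-gf)\Omega|_F=d\kappa ,$$
with $g$ quasi-homogeneous of degree $d-1$ (or $g=0$) and $\kappa$ isotypic. For $m=1$ take $\kappa=0$.

**Step 2: lifting $\kappa$ to $U$.** As $F$ is closed in $\mathbb C^m$, $\kappa$ is the restriction of a form with polynomial coefficients. Keep only its quasi-homogeneous parts of weight $\lambda\equiv-\alpha$ mod $\mathbb Z$. The other parts restrict to other isotypic components, so the restriction is still $\kappa$. Multiply the part of weight $\lambda$ by the integer power $f^{-\alpha-\lambda}$, which is $1$ on $F$. This gives $\tilde\kappa\in\Omega^{m-2}(U)$ with $L_E\tilde\kappa=-\alpha\tilde\kappa$ and $\tilde\kappa|_F=\kappa$.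

**Step 3: from $F$ to $U$.** Put $\beta=(h-gf)\Omega-d\tilde\kappa$. Then $L_E\beta=-\alpha\beta$ and $\beta|_F=0$, so $df\wedge\beta$ vanishes at the points of $F$. It is quasi-homogeneous and $U=\mathbb C^*\cdot F$, so $df\wedge\beta=0$ on $U$. With (5),
$$(h-gf)f^\alpha dy=f^{\alpha-1}df\wedge(h-gf)\Omega=f^{\alpha-1}df\wedge d\tilde\kappa=-d\bigl(f^{\alpha-1}df\wedge\tilde\kappa\bigr).$$
Writing $f^{\alpha-1}df\wedge\tilde\kappa=\sum_i\iota_{\partial_i}(v_idy)$ with $v_i\in M_\alpha$, we read off $hf^\alpha-gf^{\alpha+1}=-\sum_i\partial_iv_i$. Since $gf^{\alpha+1}\in Df^{\alpha+1}$, the class $[hf^\alpha]$ is $0$ in $H(M_\alpha/Df^{\alpha+1})$. $\square$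

So the attempt succeeds if (6) is injective on $H$. That is the exact point where it can fail, and for the twelve planes it does. Let $f=Q$ and $\alpha=-\frac13$. The map $\pi$ of Proposition 1 kills $D[s]f^{s+1}$ and $(s-\alpha)D[s]f^s$, so it induces $N\to\Delta$ with $f^s\mapsto\delta$, and $[f^s]\ne0$ in $H(N)$. But $-\alpha-|w|=\frac13-\frac4{12}=0$ and $[\Omega]=0$. So Lemma 7 with $h=1$ says that the image $[f^\alpha]$ of $[f^s]$ under (6) is $0$. Setting $s=\alpha$ loses the class. The next lemma says when specialization is harmless.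

**Lemma 8.** If $b_f(\alpha-r-i)\ne0$ for all $i\ge1$ (with an integer $r\ge0$), then $P(s)f^{s-r}\mapsto P(\alpha)f^{\alpha-r}$ induces an isomorphism $D[s]f^{s-r}/(s-\alpha)D[s]f^{s-r}\cong M_\alpha$.

**Proof.** The map is the restriction of the specialization $R[1/f][s]f^s\to M_\alpha$, whose kernel is $(s-\alpha)R[1/f][s]f^s$. It is surjective: setting $s=\alpha-r-i$ in the functional equation shows $b_f(\alpha-r-i)f^{\alpha-r-i}\in Df^{\alpha-r-i+1}$, so inductively all $f^{\alpha-r-i}$ lie in $Df^{\alpha-r}$.

For injectivity, let $P(\alpha)f^{\alpha-r}=0$. Then $P(s)f^{s-r}=(s-\alpha)v$ with $v=c(s)f^{s-r-j}$, $c\in R[s]$, $j\ge0$. Let $B(s)=\prod_{i=1}^jb_f(s-r-i)=B(\alpha)+(s-\alpha)C(s)$. Since $b_f(s-r-i)f^{s-r-i}\in D[s]f^{s-r-i+1}$, we have $B(s)v\in D[s]f^{s-r}$. Also $(s-\alpha)v\in D[s]f^{s-r}$. Hence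
$$B(\alpha)v=B(s)v-C(s)(s-\alpha)v\in D[s]f^{s-r},$$
and $B(\alpha)\ne0$, so $v\in D[s]f^{s-r}$ and $P(s)f^{s-r}\in(s-\alpha)D[s]f^{s-r}$. $\square$

**Proposition 9.** Let $b_f(\alpha)=0$ and $b_{f,q}(\alpha)\ne0$ for all $q\ne0$ with $f(q)=0$. Assume one of:
(i) $b_f(\alpha-i)\ne0$ for all $i\ge1$;
(ii) $b_{f,q}(\alpha-i)\ne0$ for all $i\ge1$ and all $q\ne0$ with $f(q)=0$.
Then $\alpha$ arises at $0$.

**Proof.** Take $N$, $d$ and $h$ from Lemma 6. We show that $[hf^\alpha]\ne0$ in $H(M_\alpha/Df^{\alpha+1})$. By Lemma 7 this gives $[h\Omega]\in W_d\setminus W_{<d}$, so $d$ is a degree and $\alpha=-(d+|w|)$ arises.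

**Case (i): (6) is an isomorphism.** By Lemma 8 with $r=0$, $D[s]f^s/(s-\alpha)D[s]f^s\cong M_\alpha$. Dividing by the image $Df^{\alpha+1}$ of $D[s]f^{s+1}$ gives $N\cong M_\alpha/Df^{\alpha+1}$, with $hf^s\mapsto hf^\alpha$.

**Case (ii): (6) is injective on $H$.** Choose $r\ge0$ with $b_f(\alpha-r-i)\ne0$ for all $i\ge1$, and let $L=D[s]f^{s-r}/D[s]f^{s+1}\supseteq L^0$. It is finitely generated over $D$, since $(s-r)f^{s-r}=Ef^{s-r}$, and it is killed by $\prod_{i=0}^rb_f(s-i)$. So $L$ and $L^0$ are direct sums of generalized eigenspaces of $s$, which are $D$-submodules. Denote the one for $\alpha$ by a subscript.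

First, $L_\alpha$ is supported at $0$. At $q\ne0$ with $f(q)\ne0$ we have $L_q=0$. At $q\ne0$ with $f(q)=0$, $L_q$ is killed by $\prod_{i=0}^rb_{f,q}(s-i)$, which does not vanish at $\alpha$ by our assumptions. So $(L_\alpha)_q=0$ and $L_\alpha\cong\Delta^{r'}$.

Second, $s=\alpha$ on $L_\alpha$. As in Lemma 6, $H(L)$ is spanned by classes $[h'f^{s-r}]$ with $h'$ quasi-homogeneous, and $(s-r+\deg h'+|w|)[h'f^{s-r}]=0$. So $s$ is diagonalizable on $H(L)$, hence on its summand $H(L_\alpha)$, where its only eigenvalue is $\alpha$. Thus $s=\alpha$ on $H(L_\alpha)$, and by faithfulness $s=\alpha$ on $L_\alpha$.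

Since $s-\alpha$ is bijective on the other generalized eigenspaces, $L/(s-\alpha)L=L_\alpha$, and likewise $N=L^0/(s-\alpha)L^0=L^0_\alpha\subseteq L_\alpha$. By Lemma 8, $L/(s-\alpha)L\cong M_\alpha/Df^{\alpha+1}$, with $f^s=f^rf^{s-r}\mapsto f^\alpha$. So (6) is an injective map of modules supported at $0$. As $H$ is exact on these, $H(N)\hookrightarrow H(M_\alpha/Df^{\alpha+1})$, and $[hf^\alpha]\ne0$. $\square$

## Roots that are minimal modulo $\mathbb Z$

**Proof of Theorem B(b) and of the inclusions.** Let $\alpha\in\mathcal R$ with no $\alpha-i\in\mathcal R$ for $i\ge1$. Among the points $p$ with $b_{Q,p}(\alpha)=0$ choose one with $m_p$ minimal, and let $f$ be its essential factor. Let $q\ne0$ be near $0$ with $f(q)=0$, and let $p'$ be near $p$ with $y(p')=q$. By Lemma 5, $m_{p'}<m_p$, so $b_{Q,p'}(\alpha)\ne0$ by minimality, and $b_{f,q}=b_{Q,p'}$ by (F1) and (F2). The $\mathbb C^*$-action extends this to all $q$: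
$$b_{f,q}(\alpha)\ne0\quad\text{for all }q\ne0\text{ with }f(q)=0. \tag{7}$$
Since $b_f=b_{Q,p}$ divides $b_Q$, condition (i) of Proposition 9 holds, and $\alpha$ arises at $p$. This is (b).

For an arbitrary $\alpha\in\mathcal R$ take the largest $i\ge0$ with $\alpha-i\in\mathcal R$. By (b), $\alpha-i\in\mathcal A$. So $\mathcal R\subseteq\mathcal A+\mathbb Z_{\ge0}$, and $\mathcal A\subseteq\mathcal R$ is (a). $\square$

In Theorem A the shift is visible: $-\frac13=-\frac43+1$. At a point of $x=w=0$ on no further plane, the essential factor is $xw(x-w)$, three lines in a plane, so $-\frac43$ arises there, and it is a root by (a).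

## At most two essential variables

**Lemma 10.** If $m=2$, all roots of $b_f$ are $>-2$.

**Step 1: the roots away from the origin.** Write $f=\prod f_j^{a_j}$ with distinct irreducible quasi-homogeneous $f_j$ (constants absorbed), $\phi=\prod f_j$ and $\rho=\deg\phi\le1$. The singular points of a curve $f_j=0$, and the intersection points of two such curves, form finite sets stable under $\mathbb C^*$, whose orbits off $0$ are infinite. So off $0$ these curves are smooth and disjoint. At $q\ne0$ on $f_j=0$ the germ of $f$ is a unit times the $a_j$-th power of a coordinate, and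
$$b_{f,q}(s)=\prod_{l=1}^{a_j}\Bigl(s+\frac l{a_j}\Bigr),\qquad\text{with roots in }[-1,0). \tag{8}$$

**Step 2: a module for a hypothetical small root.** A root of $b_f$ that is not a root of any $b_{f,q}$ with $q\ne0$ is real, by Lemma 6. So if the lemma fails, there is a root $\alpha'\le-2$. By (8) and Lemma 6,
$$N=D[s]f^s/\bigl(D[s]f^{s+1}+(s-\alpha')D[s]f^s\bigr)\cong\Delta^r\ne0 .$$
It is generated by the class $u$ of $f^s$, and
$$Eu=\alpha'u,\qquad fu=0,\qquad\phi\,\partial_iu=\alpha'c_iu,\quad c_i=\sum_ja_j\frac\phi{f_j}\,\partial_if_j .$$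
We show $u=0$ by lowering, one factor at a time, the polynomials that kill it.

**Step 3: the lowering claim.** If $1\le b_j\le a_j$, $g=\prod f_j^{b_j}$ and $gu=0$, then $g'u=0$ for $g'=g/\phi$.

From $0=\partial_i(gu)=\partial_i(g)u+g'\phi\,\partial_iu$ we get
$$c'_i\,g'u=0\quad(i=1,2),\qquad c'_i=\sum_j(b_j+\alpha'a_j)\frac\phi{f_j}\,\partial_if_j ,$$
and all $b_j+\alpha'a_j\le a_j-2a_j<0$. The $c'_i$ have no common zero off $0$. On $f_j=0$ only the $j$-th summand survives, and there $\phi/f_j\ne0$ and $df_j\ne0$. Off $\phi=0$ use $\sum_iw_iy_ic'_i=\phi\sum_j(b_j+\alpha'a_j)\deg f_j$, where the sum over $j$ is negative.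

If $(c'_1,c'_2)=R$, then $g'u=0$. Otherwise $c'_1,c'_2$ vanish together exactly at $0$, so they form a regular sequence, quasi-homogeneous of degrees $\rho-w_1,\rho-w_2$. The Hilbert series of $R/(c'_1,c'_2)$ is $\prod_i(1-t^{\rho-w_i})/(1-t^{w_i})$, so its top degree is $2\rho-2|w|$. Suppose $g'u\ne0$. Some power of $\mathfrak m$ kills $g'u$, so there is a monomial $y^\gamma$ with $y^\gamma g'u\ne0$ and $\mathfrak m\,y^\gamma g'u=0$, that is, $0\ne y^\gamma g'u\in\mathbb C^r\delta$. Comparing $E$-eigenvalues by (3), $\gamma\cdot w+\deg g'+\alpha'=-|w|$. As $c'_1,c'_2$ kill $g'u$, we have $y^\gamma\notin(c'_1,c'_2)$, so $\gamma\cdot w\le2\rho-2|w|$. Together,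
$$\alpha'+\deg g'\ge|w|-2\rho .$$
But $\deg g'=\deg g-\rho\le1-\rho$, so $\alpha'+\deg g'\le-1-\rho\le-2\rho<|w|-2\rho$, a contradiction.

**Step 4: descent to $u=0$.** Start with $b_j=a_j$, where $gu=fu=0$. Given $gu=0$, the claim yields $g'u=0$ with $g'=\prod f_j^{b_j-1}$. Replace each $b_j$ by $\max(1,b_j-1)$: the new $g$ is a multiple of $g'$, so it kills $u$. After finitely many rounds all $b_j=1$ and $\phi u=0$. The claim now has $g'=1$ and gives $u=0$, which contradicts $N\ne0$. $\square$

**Proof of Theorem B(c).** Let $m_p\le2$ for all $p$, let $\alpha\in\mathcal R$, and choose $p$ with $b_{Q,p}(\alpha)=0$ and $m_p$ minimal.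

If $m_p=1$, then $f=y^a$ after scaling, and by the computation for powers of one variable every root $-\frac la$ of $b_f$ arises at $p$.

If $m_p=2$, then (7) holds as before, so by Lemma 6 $\alpha$ is real and negative. If $\alpha\le-1$, then $\alpha-i\le-2$ for $i\ge1$. These numbers are not roots of $b_f$ by Lemma 10, and Proposition 9 applies with condition (i). If $-1<\alpha<0$, then $\alpha-i<-1$ for $i\ge1$. By (8) these are not roots of any $b_{f,q}$ with $q\ne0$, and Proposition 9 applies with condition (ii). In both cases $\alpha$ arises at $p$, so $\mathcal R\subseteq\mathcal A$. With (a), $\mathcal A=\mathcal R$. If $n\le2$, then $m_p\le n\le2$ always. This completes the proof of Theorem B. $\blacksquare$
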